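# Pre-injective, non-surjective algebraic cellular automata over non-amenable groups

## 1. A construction over every non-amenable group

**Theorem B.** Let $G$ be a non-amenable group, let $K$ be any algebraically closed field, and let $B$ be any abelian variety over $K$ with $\dim B\ge 1$. Let $t\ge 2$ be an integer. Then for some $w\ge 1$, with $X=B^{tw}$ (which is irreducible, complete, even smooth and projective) and $A=X(K)$, there is an algebraic cellular automaton $\tau\colon A^G\to A^G$ over $(G,X,K)$ that is pre-injective but not surjective. Moreover, $\tau$ is a group endomorphism, and its image is contained in $(B^w(K)\times\{0\})^G$. So the image alphabet has dimension only $\frac1t\dim X$.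

In plain words: each element of the group $G$ carries a point of $X$, and all these points are updated at once by one and the same local algebraic rule. The updated values only ever use the first $w$ of the $tw$ coordinates, so most of the room is thrown away. Nevertheless no change made at finitely many places can go unnoticed. The factor $t$ by which the dimension shrinks is as large as we like.

We now make each word precise.

## 2. Configurations, local rules, and the Garden of Eden question

Let $G$ be a group and $A$ a set. The elements of $A^G=\{c\colon G\to A\}$ are called configurations, and $G$ acts on them by $(gc)(h)=c(g^{-1}h)$.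

**Definition (cellular automaton).** A cellular automaton over $(G,A)$ is a map $\tau\colon A^G\to A^G$ for which there are a finite set $M\subset G$ (a memory set) and a map $\mu\colon A^M\to A$ (the local defining map) with
$$(\tau(c))(g)=\mu\bigl((g^{-1}c)|_M\bigr)\qquad\text{for all }c\in A^G,\ g\in G.$$

Since $(g^{-1}c)(m)=c(gm)$, the value of $\tau(c)$ at $g$ is computed from the values of $c$ at the places $gm$, $m\in M$, by a rule that does not depend on $g$.

**Definition (algebraic cellular automaton).** Let $K$ be an algebraically closed field, $X$ an algebraic variety over $K$, and $A=X(K)$. For a finite set $M$ let $X^M$ be the $K$-fibered product of copies of $X$ indexed by $M$, so that $X^M(K)=A^M$. A cellular automaton $\tau\colon A^G\to A^G$ is algebraic over $(G,X,K)$ if it admits a memory set $M$ whose local defining map is the map $f^{(K)}\colon A^M\to A$ induced on $K$-points by a morphism of $K$-algebraic varieties $f\colon X^M\to X$.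

**Definition (pre-injective).** Two configurations are almost equal if they differ at only finitely many elements of $G$. The map $\tau$ is pre-injective if $\tau(c_1)=\tau(c_2)$ for almost equal $c_1,c_2$ implies $c_1=c_2$.

If $A$ is an abelian group and $\tau$ is a group homomorphism, then pre-injectivity says only that no nonzero $c$ of finite support satisfies $\tau(c)=0$: apply this to $c=c_1-c_2$.

An example by hand: let $G=\mathbb Z$, let $E$ be an elliptic curve over $K$, and put $\tau(c)(g)=c(g+1)-c(g)$. If $\tau(c)=0$ then $c$ is constant. So $\tau$ is not injective, but a constant of finite support is zero, and therefore $\tau$ is pre-injective. It is also surjective: given $z$, put $c(0)=0$ and solve $c(g+1)=c(g)+z(g)$ to the right and to the left. That agrees with the following theorem, which we quote without proof from Tullio Ceccherini-Silberstein, Michel Coornaert, and Xuan Kien Phung, "On the Garden of Eden theorem for endomorphisms of symbolic algebraic varieties", arXiv:1803.08906 (2018).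

**Theorem 1 (Ceccherini-Silberstein, Coornaert, Phung).** Let $G$ be an amenable group, let $K$ be an algebraically closed field, and let $X$ be an irreducible complete algebraic variety over $K$ with $A=X(K)$. Then every pre-injective algebraic cellular automaton $\tau\colon A^G\to A^G$ over $(G,X,K)$ is surjective.

Does the conclusion of Theorem 1 single out the amenable groups? That is, does every non-amenable $G$ admit some $K$, some irreducible complete $X$, and a pre-injective algebraic cellular automaton over $(G,X,K)$ that is not surjective? Theorem B answers yes, over every algebraically closed $K$: elliptic curves exist over each of these fields, and any of them can serve as $B$.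

Two textbook notions remain. An abelian variety over $K$ is an irreducible complete variety with a group structure given by morphisms. It is automatically smooth, projective and commutative, and elliptic curves are the abelian varieties of dimension $1$. Finite products of abelian varieties are abelian varieties. Amenability will enter only through Følner's criterion: a group $G$ is amenable if and only if for every finite $S_0\subset G$ and every $\varepsilon>0$ there is a nonempty finite $F\subset G$ with $|FS_0\setminus F|\le\varepsilon|F|$. (Some texts write $S_0F$. The two versions are exchanged by $F\mapsto F^{-1}$, which turns $FS_0$ into $S_0^{-1}F^{-1}$.) In $\mathbb Z$ with $S_0=\{-1,0,1\}$ a long interval $F$ does it, since then $FS_0\setminus F$ has two elements.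

In the free group on $a,b$ with $S_0=\{a^{\pm1},b^{\pm1}\}$ no $F$ works for $\varepsilon=\frac12$. Indeed, join $g$ to $gs$ for $s\in S_0$; this gives a tree in which all vertices have degree $4$. A nonempty finite set $F$ spans at most $|F|-1$ edges, so at least $4|F|-2(|F|-1)=2|F|+2$ edges lead from $F$ to its complement. Each outside vertex receives at most $4$ of them, so $|FS_0\setminus F|\ge(2|F|+2)/4>\frac12|F|$.

The choice of $X$ is a real issue. The following statement, proved in pieces below, shows both what goes wrong with a first guess and what can be done with few coordinates.

**Proposition D (on the choice of $X$).**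

(a) For every group $G$, every algebraically closed $K$ and every $n\ge 0$, each pre-injective algebraic cellular automaton over $(G,\mathbb P^n_K,K)$ is surjective. So $X$ cannot be taken to be a projective space.

(b) If $G$ contains a non-abelian free subgroup, then $X=B^2$ works in Theorem B for every $K$ and every $B\ne0$, with image in $(B(K)\times\{0\})^G$.

(c) If $G$ is free non-abelian and $E$ is an elliptic curve over $K$, every pre-injective algebraic cellular automaton over $(G,E,K)$ is surjective. So the exponent $2$ in (b) is optimal.

## 3. Projective spaces have too few morphisms

The first complete variety that comes to mind is $\mathbb P^n$. We prove Proposition D(a), which rules it out for all groups at once. The reason is that a morphism $(\mathbb P^n)^M\to\mathbb P^n$ depends on at most one of its variables.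

**Proof of Proposition D(a).** If $n=0$, then $A$ is a point and there is nothing to prove. Let $n\ge1$, and let $f\colon(\mathbb P^n)^M\to\mathbb P^n$ induce the local map of a pre-injective $\tau$. If $f$ were constant, $\tau$ would be constant, and two configurations differing at one place would contradict pre-injectivity. So $f$ is not constant; in particular $M\ne\varnothing$.

We use two standard remarks about a morphism $u\colon Y\to\mathbb P^n$ from an irreducible projective variety. First, $u$ is given by $n+1$ sections of $u^*\mathcal O(1)$ without common zero, so if $u^*\mathcal O(1)$ is trivial, these sections are constants and $u$ is constant. Second, if $u^*\mathcal O(1)$ is ample, then the fibres of $u$ are finite: a fibre of positive dimension would contain a curve, on which the pullback of $\mathcal O(1)$ would be trivial, hence of degree $0$, whereas an ample bundle has positive degree on every curve. So in that case $u$, being proper with finite fibres, is finite, and $\dim Y=\dim u(Y)\le n$.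

Since $\mathrm{Pic}((\mathbb P^n)^M)=\mathbb Z^M$, write $f^*\mathcal O(1)=\mathcal O((d_m)_{m\in M})$. This bundle is globally generated. Restricting it to a line in the $m$-th factor gives the globally generated bundle $\mathcal O(d_m)$ on $\mathbb P^1$, so $d_m\ge0$.

Suppose $d_{m_1},d_{m_2}>0$ with $m_1\ne m_2$. Fixing the other coordinates gives a morphism $\mathbb P^n\times\mathbb P^n\to\mathbb P^n$ that pulls $\mathcal O(1)$ back to the ample bundle $\mathcal O(d_{m_1},d_{m_2})$. By the second remark $2n\le n$, which is absurd. If all $d_m=0$, then $f$ is constant by the first remark, which is excluded. So exactly one $d_{m_0}$ is positive.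

On each fibre of the projection to the $m_0$-th factor the bundle $f^*\mathcal O(1)$ is trivial, so $f$ is constant on that fibre. Hence, on $K$-points, $f(y)=f_0(y_{m_0})$, where $f_0\colon\mathbb P^n\to\mathbb P^n$ is obtained by fixing the other coordinates, and $f_0^*\mathcal O(1)=\mathcal O(d_{m_0})$ is ample. By the second remark $f_0$ is finite, so its image is closed of dimension $n$, and $f_0$ is surjective. Now $\tau(c)(g)=f_0(c(gm_0))$ and $g\mapsto gm_0$ is a bijection of $G$. Given $z\in A^G$, choose $c(gm_0)\in f_0^{-1}(z(g))$ for every $g$. Then $\tau(c)=z$. $\square$

So we want a complete variety with many morphisms $X^M\to X$ that mix their variables. On an abelian variety one can add. More generally, every integer matrix in $\mathrm{Mat}_{w\times n}(\mathbb Z)$ gives a morphism $B^n\to B^w$, and this turns the problem into one about integer matrices.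

## 4. Integer matrices instead of varieties

**Definition (universally pre-injective family).** For a finite set $S\subset G$, a family $T=(T_s)_{s\in S}$ of matrices in $\mathrm{Mat}_{w\times n}(\mathbb Z)$ and an abelian group $M$, define
$$T_M\colon(M^n)^G\to(M^w)^G,\qquad (T_Mc)(h)=\sum_{s\in S}T_s\,c(hs^{-1}). \tag{1}$$
The family $T$ is universally pre-injective if for every abelian group $M$ the only finitely supported $c\in(M^n)^G$ with $T_Mc=0$ is $c=0$.

If $c$ has support $F$, then $T_Mc$ has support in $FS$: the place $f\in F$ influences exactly the places $fs$, $s\in S$.

The word "universally" matters. For $S=\{1\}$, $n=w=1$, $T_1=2$, the map $c\mapsto 2c$ kills no nonzero $c$ when $M=\mathbb Q$. But $M=E(\mathbb C)$ has points of order $2$, and a configuration with one such value and zeros elsewhere is killed. Since $B(K)$ has torsion in general, nonvanishing of determinants will not suffice. We shall need determinants that are units.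

**Theorem A.** Let $G$ be non-amenable and let $t\ge2$ be an integer. Then there exist $w\ge1$, a finite set $S\subset G$ and a family $T=(T_s)_{s\in S}$ in $\mathrm{Mat}_{w\times tw}(\mathbb Z)$ that is universally pre-injective.

**Theorem A implies Theorem B.** More generally, let $T=(T_s)_{s\in S}$ be a universally pre-injective family in $\mathrm{Mat}_{w\times n}(\mathbb Z)$ with $n>w\ge1$, and let $B\ne0$ be an abelian variety over an algebraically closed field $K$. Put $X=B^n$, $A=X(K)=B(K)^n$ and
$$\tau(c)(h)=\Bigl(\sum_{s\in S}T_s\,c(hs^{-1}),\,0\Bigr)\in B(K)^w\times B(K)^{n-w}. \tag{2}$$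

First, $\tau$ is an algebraic cellular automaton. Since $(h^{-1}c)(s^{-1})=c(hs^{-1})$, it has memory set $S^{-1}$ and local map $\mu(y)=\bigl(\sum_sT_s\,y(s^{-1}),0\bigr)$. This $\mu$ is induced by a morphism $X^{S^{-1}}\to X$ built from projections, the group law and the inverse of $B$, and its zero section. The variety $X$ is a power of an abelian variety, hence irreducible, complete, smooth and projective.

Second, $\tau$ is pre-injective. It is a group homomorphism. If $c_1,c_2$ are almost equal and $\tau(c_1)=\tau(c_2)$, then $x=c_1-c_2$ has finite support and $T_{B(K)}x=0$, so $x=0$.

Third, $\tau$ is not surjective. Its image lies in $(B(K)^w\times\{0\})^G$. Since $\dim B\ge1$ and $K$ is algebraically closed, $B(K)$ contains some $b\ne0$. As $n-w\ge1$, the constant configuration with value $(0,\dots,0,b)$ is not in the image.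

Taking $T$ from Theorem A with $n=tw$ gives Theorem B. The image alphabet is $B^w$, of dimension $w\dim B=\frac1t\dim X$. $\square$

**Corollary C.** Let $K$ be an algebraically closed field, let $B\ne0$ be an abelian variety over $K$, and let $t\ge2$ be an integer. For a group $G$ the following are equivalent:

1. $G$ is non-amenable.
2. There are an irreducible complete variety $X$ over $K$ and a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$.
3. As in (2), with $X$ a power of $B$.
4. There are $n>w\ge1$ and a universally pre-injective family in $\mathrm{Mat}_{w\times n}(\mathbb Z)$.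
5. As in (4), with $n=tw$.

**Proof of Corollary C from Theorem A and Theorem 1.** (1)⇒(5) is Theorem A. (5)⇒(4) holds because $tw>w$. (4)⇒(3) is the construction (2). (3)⇒(2) is trivial. (2)⇒(1) is Theorem 1: if $G$ were amenable, the automaton would be surjective. $\square$

The implication (4)⇒(1) can also be seen directly by linear algebra, and the computation tells us what Theorem A must overcome. Let $G$ be amenable, $n>w\geq 1$, and take for $M$ a field $k$. Choose $\varepsilon>0$ with $(1+\varepsilon)w<n$ and a nonempty finite $F$ with $|FS\setminus F|\le\varepsilon|F|$, so that $|FS|\le(1+\varepsilon)|F|$. The map $T_k$ sends configurations supported in $F$, a space of dimension $n|F|$, to configurations supported in $FS$, a space of dimension at most $w(1+\varepsilon)|F|<n|F|$. So it has a nonzero kernel. In a non-amenable group the set $FS$ is always much larger than $F$ for suitable $S$, and this obstruction disappears. Theorem A says that nothing else obstructs.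

Only Theorem A and parts (b), (c) of Proposition D remain.

## 5. Free subgroups: flows on a forest

The simplest non-amenable groups to try are those containing a non-abelian free group. Here $n=2$, $w=1$ suffices, and everything can be done by hand.

**Proof of Proposition D(b).** Let $a,b\in G$ freely generate a free subgroup of rank $2$, let $M=B(K)$, and for $c=(c_1,c_2)\in(M^2)^G$ define
$$\tau(c)(g)=\bigl(c_1(ga)+c_2(gb)-c_1(g)-c_2(g),\,0\bigr). \tag{3}$$
This is an algebraic cellular automaton over $(G,B^2,K)$ with memory set $\{1,a,b\}$. It is a group homomorphism with image in $(M\times\{0\})^G$, hence not surjective because $M\ne0$.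

For pre-injectivity, consider the graph with vertex set $G$ and, for every $u\in G$, the edges $ua^{-1}\to u$ and $ub^{-1}\to u$. It is a forest (ignoring directions): a closed path without backtracking, starting at $g$, would spell a nonempty reduced word $v$ in $a^{\pm1},b^{\pm1}$ with $gv=g$, so $v=1$ in $G$, which contradicts freeness. This also excludes loops and double edges.

View $c_1(u)$ as the flow along $ua^{-1}\to u$ and $c_2(u)$ as the flow along $ub^{-1}\to u$. The edges entering $g$ carry $c_1(g)$ and $c_2(g)$. The edges leaving $g$ are $g\to ga$ and $g\to gb$, and they carry $c_1(ga)$ and $c_2(gb)$. So $\tau(c)(g)=0$ says that the outflow at $g$ equals the inflow at $g$. Suppose $c\ne0$ has finite support and $\tau(c)=0$. The edges with nonzero flow form a finite forest with at least one edge, so some vertex $g$ is incident to exactly one of them. The conservation law at $g$ then says that this one flow is $0$, a contradiction. $\square$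

In the language of (1), this is the family on $S=\{1,a^{-1},b^{-1}\}$ with $T_1=(-1,-1)$, $T_{a^{-1}}=(1,0)$, $T_{b^{-1}}=(0,1)$, and the argument works for every abelian group $M$.

The argument needs the forest. In $\mathbb Z$ with $a=1$, $b=2$ the edges $0\to1\to2$ and $0\to2$ form a cycle, and sending $e\ne0$ around it gives $c_1(1)=c_1(2)=e$, $c_2(2)=-e$. At $g=0,1,2$ formula (3), with $ga,gb$ read as $g+1,g+2$, gives $e-e$, $e-e$, $-e+e$, and it gives $0$ elsewhere. So this nonzero finite configuration is killed. For a general non-amenable group we have no free subgroup to use, only the inequality between $|FS|$ and $|F|$.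

## 6. Amplified expansion

This section extracts from non-amenability the one inequality that we need. The point is that the expansion factor can be made large even compared with the logarithm of $|S|$.

**Lemma 2.** Let $G$ be non-amenable. For every integer $t\ge1$ there are a finite $S\subset G$ and $C>0$ such that
$$|FS|\ge C|F|\ \text{ for all nonempty finite }F\subset G,\qquad C\ge 2t(L+1),\quad L=\lceil\log_2|S|\rceil. \tag{4}$$

**Proof.** By Følner's criterion there are a finite $S_0\subset G$ and $\varepsilon>0$ with $|FS_0\setminus F|>\varepsilon|F|$ for all nonempty finite $F$. Put $S_1=S_0\cup\{1\}$. Then $FS_1\supseteq F\cup(FS_0\setminus F)$, so $|FS_1|\ge(1+\varepsilon)|F|$. Applying this to $FS_1^{k-1}$ in place of $F$, induction gives $|FS_1^k|\ge(1+\varepsilon)^k|F|$.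

Take $S=S_1^k$ and $C=(1+\varepsilon)^k$. Since $|S|\le|S_1|^k$, we have $L+1<k\log_2|S_1|+2$. This is linear in $k$, while $(1+\varepsilon)^k$ grows exponentially. So $C\ge2t(L+1)$ for $k$ large. $\square$

## 7. Nodes with unit differences in $\mathbb Z[\zeta_p]$

We shall recover vectors from polynomial evaluations, which means inverting Vandermonde matrices. The vectors have entries in an arbitrary abelian group, so the determinants must be units. Over $\mathbb Z$ this is hopeless beyond size $2$: among three integers two differ by at least $2$. A cyclotomic ring does have many elements whose pairwise differences are units.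

Let $p$ be a prime, $\zeta$ a primitive $p$-th root of unity, and $O=\mathbb Z[\zeta]$, a free $\mathbb Z$-module of rank $p-1$. For $0\le i\le p-1$ put
$$a_i=\frac{\zeta^i-1}{\zeta-1}=1+\zeta+\dots+\zeta^{i-1}\in O .$$

**Lemma 3.** The $p$ elements $a_0,\dots,a_{p-1}$ have pairwise differences in $O^\times$.

**Proof.** Let $1\le m\le p-1$ and choose $m'\ge1$ with $mm'\equiv1\pmod p$. Then $\zeta=\zeta^{mm'}$, so
$$a_m^{-1}=\frac{\zeta-1}{\zeta^m-1}=\frac{\zeta^{mm'}-1}{\zeta^m-1}=1+\zeta^m+\dots+\zeta^{m(m'-1)}\in O .$$
Thus $a_m$ is a unit. For $i>j$ we have $a_i-a_j=\zeta^j+\dots+\zeta^{i-1}=\zeta^ja_{i-j}$, again a unit. $\square$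

For $p=3$ the elements are $0$, $1$, $1+\zeta=-\zeta^2$, and the differences are, up to sign, $1$, $1+\zeta$, $\zeta$. For $p=5$ the inverse of $a_2=1+\zeta$ is $1+\zeta^2+\zeta^4$, since $(1+\zeta)(1+\zeta^2+\zeta^4)=(1+\zeta+\zeta^2+\zeta^3+\zeta^4)+\zeta^5=1$.

We call the $a_i$ nodes. One of them is $0$; we use $0^0=1$ throughout.

**Lemma 4.** Let $b_1,\dots,b_k$ be distinct nodes and $P$ an $O$-module.

(V1) If $y_1,\dots,y_k\in P$ and $\sum_{i=1}^kb_i^{\,l}y_i=0$ for $0\le l\le k-1$, then all $y_i=0$.

(V2) If $v_0,\dots,v_{k-1}\in P$ and $\sum_{l=0}^{k-1}b_i^{\,l}v_l=0$ for $1\le i\le k$, then all $v_l=0$.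

**Proof.** The Vandermonde matrix $V=(b_i^{\,l})_{1\le i\le k,\ 0\le l\le k-1}$ has determinant $\prod_{i<j}(b_j-b_i)\in O^\times$, so $V\in GL_k(O)$. Hence $V$ and its transpose act bijectively on $P^k$. The hypothesis of (V1) says that the transpose kills $(y_i)$, and that of (V2) says that $V$ kills $(v_l)$. $\square$

(V2) will serve for recovering: a vector of length $k$ is zero once its "polynomial" vanishes at $k$ nodes. (V1) will serve for separating: $k$ symbols that arrive mixed together can be told apart if they carry distinct nodes and $k$ mixtures are available.

## 8. One rate for all receivers: the count stops at $d\le N$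

Here is the natural scheme. Think of each $f\in G$ as a sender holding a vector $x(f)\in P^d$, and of each $h\in G$ as a receiver that gets, from each $hs^{-1}$ with $s\in S$, some linear information, all added up. Fix a rate $r$ and distinct nodes $a_{(s,i)}$ for $s\in S$, $1\le i\le r$. Along the edge $f\to fs$ the sender transmits the $r$ symbols
$$\psi_{(s,i)}(x(f))=\sum_{k=0}^{d-1}a_{(s,i)}^{\,k}\,x(f)_k\qquad(1\le i\le r),$$
and the receiver $h$ obtains the $N$ mixtures $\sum_{s\in S}\sum_{i}a_{(s,i)}^{\,l}\psi_{(s,i)}(x(hs^{-1}))$, $0\le l\le N-1$. We want to show: if $x$ has finite support $F$ and all mixtures vanish, then $x=0$. We want this with $d$ at least $2N$, since $N$ is the width of the output.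

For $h\in FS$ let $I_h=\{s\in S:hs^{-1}\in F\}$ be the set of edges on which something can arrive. By (V1), if $r|I_h|\le N$, the receiver $h$ can separate its symbols and concludes that each of them is $0$. How should $r$ be chosen?

To be safe, choose $r|S|\le N$, so that every receiver separates. Then sender $f$ has $r|S|$ vanishing evaluations, and (V2) gives $x(f)=0$ provided $d\le r|S|$. But $r|S|\le N$. So we only get $d\le N$, with no gain at all, and the expansion of $G$ has not been used: we have prepared every receiver for the worst crowd, $|I_h|=|S|$.

Counting pairs $(f,s)\in F\times S$ according to $h=fs$ gives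
$$\sum_{h\in FS}|I_h|=|F|\,|S|, \tag{5}$$
so by expansion the average crowd is only $|F||S|/|FS|\le|S|/C$. This suggests a larger rate $r$, fitted to a smaller crowd $\theta=N/r$. But then (V1) says nothing at receivers with $|I_h|>\theta$, and expansion controls only the number of receivers, not how the crowds are distributed. Consider $G=\Gamma\times\mathbb Z/m$ with $S=S'\times\mathbb Z/m$, where $|F'S'|\ge C|F'|$ in $\Gamma$. If $F\subset G$ has projection $F'$ to $\Gamma$, then $FS=F'S'\times\mathbb Z/m$, so $|FS|\ge mC|F'|\ge C|F|$, and the expansion is as good as before. For a one-point set $F$ every crowd has size $1$. For $F=\{1\}\times\mathbb Z/m$ every receiver in $FS=S$ has a crowd of exactly $m$, and a scheme with $\theta<m$ learns nothing there. So the crowd size depends on $F$, and in general also on $h$ within one $FS$. The map must be fixed before $F$ is known.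

The remedy is to run all dyadic rates in parallel. The map contains one block of $N$ mixtures for each crowd size $2^0,2^1,\dots,2^L$, and the receiver uses the block that fits its own crowd. It does not have to know its crowd in advance, because that choice is made only in the proof. The price is a factor $L+1$ in the output width. The gain is that every receiver, whatever its crowd, yields more than $N/2$ vanishing symbols. Altogether we obtain more than $\frac N2|FS|\ge\frac{CN}2|F|$ of them, and by (4) the factor $C$ pays for $L+1$ and for $t$.

## 9. All dyadic rates in parallel: proof of Theorem A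

**Step 1. Parameters.** We fix the sizes so that the final count closes. Take $S,C,L$ as in Lemma 2 for the given $t$, and put
$$N=2^L\ge|S|,\qquad r_j=2^{L-j}\ (0\le j\le L),\qquad w_0=(L+1)N,\qquad d=tw_0.$$
By (4),
$$d=t(L+1)N\le\frac{CN}2. \tag{6}$$
Let $Q=\{(s,j,i):s\in S,\ 0\le j\le L,\ 1\le i\le r_j\}$. It is finite, with $|Q|=|S|(2^L+\dots+2+1)=|S|(2N-1)$. Choose a prime $p\ge|Q|$, let $O=\mathbb Z[\zeta_p]$, and assign to the elements $q\in Q$ pairwise distinct nodes $a_q\in O$. Lemma 3 supplies enough of them.

**Step 2. The map.** We write down the parallel scheme over an arbitrary $O$-module $P$. For $q\in Q$ and $v=(v_0,\dots,v_{d-1})\in P^d$ let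
$$\psi_q(v)=\sum_{k=0}^{d-1}a_q^{\,k}v_k\in P .$$
For $s\in S$ let $\varphi_s\colon P^d\to P^{w_0}=\bigoplus_{j=0}^LP^N$ be the map with components
$$\varphi_s(v)_{j,l}=\sum_{i=1}^{r_j}a_{(s,j,i)}^{\,l}\,\psi_{(s,j,i)}(v)\qquad(0\le j\le L,\ 0\le l\le N-1).$$
It is given by a matrix in $\mathrm{Mat}_{w_0\times d}(O)$ that does not depend on $P$. Finally put
$$\Phi\colon(P^d)^G\to(P^{w_0})^G,\qquad(\Phi x)(h)=\sum_{s\in S}\varphi_s(x(hs^{-1})).$$

To see the shape, suppose $|S|=2$ (too small to satisfy (4), but good for looking). Then $L=1$, $N=2$. Block $j=0$ sends two symbols per edge, and a receiver with one active edge separates them from its two mixtures. Block $j=1$ sends one symbol per edge, and a receiver with two active edges separates the two arriving symbols. Either way two symbols are recovered.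

**Claim 5.** If $x\in(P^d)^G$ has finite support and $\Phi x=0$, then $x=0$.

Suppose $x\ne0$, and let $F\ne\varnothing$ be its support. Steps 3 to 5 lead to a contradiction.

**Step 3. Each receiver separates at its own level.** We show which symbols must vanish. For $h\in FS$ let $I_h=\{s\in S:hs^{-1}\in F\}$, so $1\le|I_h|\le|S|\le2^L$. Let $j(h)\in\{0,\dots,L\}$ be minimal with $|I_h|\le2^{j(h)}$. Then
$$2^{j(h)}<2|I_h|. \tag{7}$$
Indeed, if $j(h)\ge1$, minimality gives $2^{j(h)-1}<|I_h|$; if $j(h)=0$, (7) reads $1<2|I_h|$.

Fix $h\in FS$ and put $j=j(h)$. For $s\in S\setminus I_h$ we have $x(hs^{-1})=0$, so the level-$j$ components of $(\Phi x)(h)=0$ read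
$$\sum_{s\in I_h}\sum_{i=1}^{r_j}a_{(s,j,i)}^{\,l}\,\psi_{(s,j,i)}\bigl(x(hs^{-1})\bigr)=0\qquad(0\le l\le N-1).$$
The nodes occurring here are distinct, and their number is $|I_h|r_j\le2^j\cdot2^{L-j}=N$. So (V1), applied to the first $|I_h|r_j$ of these equations, gives
$$\psi_{(s,j(h),i)}\bigl(x(hs^{-1})\bigr)=0\qquad\text{for all }s\in I_h,\ 1\le i\le r_{j(h)}. \tag{8}$$

**Step 4. Counting the vanishing symbols per sender.** We translate (8) to the senders and average. Let $f\in F$ and $s\in S$, and take $h=fs$. Then $h\in FS$ and $s\in I_h$, so (8) says
$$\psi_{(s,j(fs),i)}(x(f))=0\qquad(1\le i\le r_{j(fs)}).$$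
For fixed $f$, as $s$ ranges over $S$, these equations belong to
$$R_f=\sum_{s\in S}r_{j(fs)}$$
different triples in $Q$ (different $s$, or the same $s$ and different $i$), hence to $R_f$ distinct nodes.

Now sum over $f\in F$. The pairs $(f,s)\in F\times S$ with $fs=h$ correspond bijectively to the elements $s\in I_h$. Using $r_j=N/2^j$, then (7), then (4), then (6), we obtain
$$\sum_{f\in F}R_f=\sum_{h\in FS}|I_h|\,r_{j(h)}=\sum_{h\in FS}\frac{|I_h|\,N}{2^{j(h)}}>\frac N2|FS|\ge\frac{CN}2|F|\ge d\,|F| .$$

**Step 5. One sender is overdetermined.** By Step 4, $R_f>d$ for some $f\in F$. So the vector $x(f)\in P^d$ is annihilated by the evaluations $\psi_q$ at more than $d$ distinct nodes. (V2) with $k=d$, applied to $d$ of these nodes, gives $x(f)=0$. But $f$ lies in the support of $x$. This contradiction proves Claim 5. $\square$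

The argument does not decode all senders. It finds one overdetermined sender inside each supposed support, and that is enough, because the support can be any nonempty finite set.

**Step 6. From $O$ to $\mathbb Z$.** It remains to get integer matrices and arbitrary abelian groups. Fix a $\mathbb Z$-basis of $O$, of cardinality $p-1$. Writing multiplication by an element of $O$ in this basis gives a ring homomorphism $O\to\mathrm{Mat}_{p-1}(\mathbb Z)$. For example, if $p=3$ and the basis is $1,\zeta$, then $\zeta\cdot\zeta=-1-\zeta$, and
$$\zeta\mapsto\begin{pmatrix}0&-1\\1&-1\end{pmatrix}.$$
So for every abelian group $M$ the group $P=M^{p-1}$ is an $O$-module on which each element of $O$ acts by an integer matrix that does not depend on $M$.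

Put $w=(p-1)w_0$. Then $(p-1)d=(p-1)tw_0=tw$, so $P^d=M^{tw}$ and $P^{w_0}=M^w$. Replacing each entry of the matrix of $\varphi_s$ by its $(p-1)\times(p-1)$ integer matrix gives $T_s\in\mathrm{Mat}_{w\times tw}(\mathbb Z)$, and with these matrices $\Phi=T_M$. Claim 5, applied to $P=M^{p-1}$ for every $M$, says that $T=(T_s)_{s\in S}$ is universally pre-injective. This proves Theorem A, and with Section 4 also Theorem B and Corollary C. $\blacksquare$

## 10. Elliptic curves over free groups: one coordinate is not enough

For groups with a non-abelian free subgroup, Section 5 used $X=B^2$. We now prove Proposition D(c): over a free non-abelian group and with $B=E$ an elliptic curve, $X=E$ does not work. The proof solves $\tau(c)=z$ by elimination along an order of the group.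

**Lemma 6 (Magnus).** A finitely generated free group $H$ admits a total order that is bi-invariant: $g<h$ implies $kg<kh$ and $gk<hk$.

The reference is Magnus–Karrass–Solitar, *Combinatorial Group Theory*, Section 5.7. Here is the argument.

**Proof.** Let $x_1,\dots,x_r$ be free generators, and let $\nu$ be the homomorphism from $H$ to the group of units of the ring of formal power series in non-commuting variables $X_1,\dots,X_r$ over $\mathbb Z$, with $\nu(x_i)=1+X_i$. It is injective: a nontrivial element is $x_{i_1}^{e_1}\cdots x_{i_q}^{e_q}$ with $q\ge1$, all $e_u\ne0$ and neighboring indices different. Since $(1+X)^e=1+eX+\cdots$, with only higher powers of $X$ in the dots, the coefficient of $X_{i_1}\cdots X_{i_q}$ in its image is $e_1\cdots e_q\ne0$: this monomial contains no square of a variable, so each of the $q$ factors contributes degree at most $1$, and hence exactly $1$.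

Order the monomials by degree and then lexicographically; every nonempty set of monomials has a first element. Call a nonzero series positive if the coefficient of its first occurring monomial is positive, and let $g<h$ mean that $\nu(h)-\nu(g)$ is positive. Sums of positive series are positive, and for a nonzero series exactly one of it and its negative is positive. As $\nu$ is injective, $<$ is a total order. Every $\nu(k)$ has constant term $1$, so multiplying $\nu(h)-\nu(g)$ by $\nu(k)$ on either side does not change its homogeneous part of lowest degree. Hence it does not change positivity, and the order is bi-invariant. $\square$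

**Proof of Proposition D(c).** Let $\tau$ be a pre-injective algebraic cellular automaton over $(G,E,K)$, with local map induced by $f\colon E^M\to E$, and let $A=E(K)$.

**Step 1. The form of $\tau$.** We show that $\tau$ is affine with surjective coefficients. A morphism of abelian varieties is a homomorphism followed by a translation (Mumford, *Abelian Varieties*, §4), and a homomorphism $E^M\to E$ is the sum of its restrictions to the factors. So $f(y)=e+\sum_{m\in M}e_m(y_m)$ with $e\in A$ and $e_m\in\mathrm{End}(E)$. Not all $e_m$ vanish, since otherwise $\tau$ would be constant, hence not pre-injective. Discard the $m$ with $e_m=0$. Now $M\ne\varnothing$, and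
$$\tau(c)(g)=e+\sum_{m\in M}e_m(c(gm)), \tag{9}$$
with every $e_m\ne0$. A nonzero endomorphism of $E$ is an isogeny, hence surjective on $K$-points.

**Step 2. Reduction to a finitely generated group.** We make the group countable and orderable. Let $H$ be the subgroup generated by $M$. It is free, being a subgroup of a free group, and finitely generated. By (9), $\tau(c)(g)$ depends only on $c|_{gH}$. For $\rho\in G$ put $c^{(\rho)}(h)=c(\rho h)$ for $h\in H$. Then $\tau(c)(\rho h)=e+\sum_{m}e_m(c^{(\rho)}(hm))$, so on each coset $\rho H$ the map $\tau$ acts by the same formula (9) on $A^H$. Choosing one $\rho$ for each left coset, we see that it suffices to prove that (9) defines a surjective map $A^H\to A^H$. Fix an order on $H$ as in Lemma 6, and let $m_0=\max M$.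

**Step 3. Finitely many equations can be solved.** Let $F=\{g_1<\dots<g_k\}\subset H$ and prescribe $\tau(c)(g_i)=z_i\in A$. By bi-invariance $g_1m_0<\dots<g_km_0$, and $g_im<g_im_0$ for $m\in M\setminus\{m_0\}$. Set $c=0$ on $FM\setminus Fm_0$. Then choose $c(g_1m_0),c(g_2m_0),\dots$ in this order such that
$$e_{m_0}(c(g_im_0))=z_i-e-\sum_{m\ne m_0}e_m(c(g_im)).$$
The right side is already known at stage $i$: each $g_im$ with $m\ne m_0$ either lies in $FM\setminus Fm_0$, where $c=0$, or equals some $g_jm_0$, and then $g_jm_0<g_im_0$ forces $j<i$. A solution exists because $e_{m_0}$ is surjective.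

**Step 4. Infinitely many equations.** We pass from finite sets to all of $H$ by a compactness argument in the Zariski topology. Let $z\in A^H$. Since $H$ is countable, there are nonempty finite sets $F_1\subset F_2\subset\cdots$ with union $H$. Let $Z_k\subset A^{F_kM}$ be the set of patterns $y$ with $e+\sum_{m\in M}e_m(y(gm))=z(g)$ for all $g\in F_k$. It is Zariski closed, and nonempty by Step 3. For $l\ge k$, restriction maps $Z_l$ to $Z_k$, and the image is closed because $E$ is complete and $K$ is algebraically closed. For fixed $k$ these images decrease as $l$ grows, so by noetherianity they stabilize to a nonempty closed set $Z_k'$.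

The restriction $Z_{k+1}'\to Z_k'$ is surjective. Indeed, for $l$ large, $Z_{k+1}'$ is the image of $Z_l$ in $Z_{k+1}$ and $Z_k'$ is the image of $Z_l$ in $Z_k$, and the second map is the first followed by restriction. So we can choose $y_1\in Z_1'$, then $y_2\in Z_2'$ restricting to $y_1$, and so on. The sets $F_kM$ have union $H$, so the $y_k$ together define $c\in A^H$. For $g\in F_k$, the equation satisfied by $y_k$ is $\tau(c)(g)=z(g)$. Hence $\tau(c)=z$ on $H$, and $\tau$ is surjective. $\blacksquare$
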